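\title{Invariant subspaces of rank one perturbations of compact normal operators: failure of the ordering property and the trace class threshold}

\begin{abstract}
Let $\mathcal L=\mathcal A+a\otimes b$ be a rank one perturbation of a compact normal operator $\mathcal A$ with simple point spectrum and trivial kernel, let all coordinates of $b$ in the eigenbasis of $\mathcal A$ be nonzero, and let $\mathcal L$ and $\mathcal L^*$ be complete. It was conjectured that the invariant subspaces of $\mathcal L$ that contain the same generalized eigenvectors are totally ordered by inclusion. We disprove this by an explicit example, and for every $p>1$ we give a counterexample with $\mathcal A$ in the Schatten class $S_p$. We also prove that the ordering property holds when $\mathcal A\in S_1$. Both results come from one determinant identity, which forces two entire functions attached to a non-comparable pair of subspaces to grow on essentially disjoint sets.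
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $H$ be a separable complex Hilbert space; all subspaces are closed. For $a,b\in H$ let $(a\otimes b)x=(x,b)\,a$. A \emph{generalized eigenvector} of a bounded operator $\mathcal L$ is an element of $\operatorname{Ker}(\mathcal L-\mu I)^n$ for some $\mu\in\mathbb C$ and $n\in\mathbb N$, and $\mathcal L$ is \emph{complete} if the closed linear span of its generalized eigenvectors is $H$. The following assumptions are called the \emph{standing setting}: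
\begin{itemize}
\item $\mathcal A$ is a compact normal operator on $H$ with simple point spectrum $\{s_n\}$ and trivial kernel, and $\{e_n\}$ is its orthonormal eigenbasis, $\mathcal Ae_n=s_ne_n$;
\item $\mathcal L=\mathcal A+a\otimes b$ with $a,b\in H$, and $b_n:=(b,e_n)\ne0$ for every $n$;
\item both $\mathcal L$ and $\mathcal L^*$ are complete.
\end{itemize}
For an $\mathcal L$-invariant subspace $\mathcal M$ let $\mathcal G(\mathcal M)$ be the set of generalized eigenvectors of $\mathcal L$ that lie in $\mathcal M$. The subspace $\overline{\operatorname{span}}\,\mathcal G(\mathcal M)$ is the \emph{spectral part} of $\mathcal M$, and the invariant subspaces $\mathcal M'$ with $\mathcal G(\mathcal M')=\mathcal G(\mathcal M)$ are said to have a \emph{common spectral part} with $\mathcal M$. Two subspaces are \emph{comparable} if one of them contains the other. The following conjecture is posed in \cite{Baranov}.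

\begin{quote}
\textbf{Conjecture.} In the standing setting, the set of all invariant subspaces of $\mathcal L$ with a fixed common spectral part is totally ordered by inclusion.
\end{quote}

\subsection*{What the family measures}
In a finite-dimensional space every invariant subspace is spanned by the generalized eigenvectors that it contains, so the family in the conjecture has a single member. In infinite dimensions the family measures how far an invariant subspace is from being determined by its generalized eigenvectors. To see its shape, suppose that $\operatorname{Ker}\mathcal L=0$ and that the generalized eigenspaces of $\mathcal L$ are lines $\mathbb Cx_n$, $n\in N$, as will be the case in our examples. Let $\mathbb Cy_n$ be the corresponding lines for $\mathcal L^*$, normalized by $(x_m,y_n)=\delta_{mn}$. The Riesz projection of $\mathcal L$ at the $n$th eigenvalue is $x_n\otimes y_n$, and it maps each invariant subspace into itself (see the proof of Lemma~\ref{lem:quasinil}). Hence an invariant subspace either contains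 $x_n$ or is orthogonal to $y_n$, and not both. With $N_1=\{n:x_n\in\mathcal M\}$ and $N_2=N\setminus N_1$, the family consists of the invariant subspaces $\mathcal M'$ such that
\[
\overline{\operatorname{span}}\{x_n:n\in N_1\}\subset\mathcal M'\subset\{y_n:n\in N_2\}^\perp .
\]
So the family has a least and a greatest member. Completeness of $\mathcal L$ says that they coincide when $N_2=\emptyset$, and completeness of $\mathcal L^*$ says that they coincide when $N_1=\emptyset$. The conjecture concerns the gap between them for the other partitions.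

\subsection*{Why one expects a chain}
The assumption $b_n\ne0$ gives $\mathcal L$ multiplicity one. If $(\mathcal L-\mu I)x=0$ and $(x,b)=0$, then $(\mathcal A-\mu I)x=0$, so $x$ is a multiple of one $e_n$, and $b_n\neq0$ forces $x=0$. Thus $x\mapsto(x,b)$ is injective on $\operatorname{Ker}(\mathcal L-\mu I)$, and every eigenspace has dimension at most one. At a nonzero eigenvalue $\mathcal L$ therefore has a single Jordan block, and the invariant subspaces of a single Jordan block form a chain. On the gap between two subspaces with a common spectral part, $\mathcal L$ induces an operator with spectrum $\{0\}$ (Lemma~\ref{lem:quasinil}). The conjecture says that at the point $0$, too, $\mathcal L$ behaves like a single Jordan block. This is true when the eigenvalues of $\mathcal A$ are summable, and it can fail as soon as they are not.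

\subsection*{Results}
For $p\ge1$ the Schatten class $S_p$ consists of the compact operators $V$ whose singular values $\sigma_1(V)\ge\sigma_2(V)\ge\cdots$ satisfy $\sum_k\sigma_k(V)^p<\infty$. For the normal operator $\mathcal A$ this means $\sum_n|s_n|^p<\infty$.

\begin{theorem}\label{thm:counter}
There are operators $\mathcal A$ and $\mathcal L=\mathcal A+a\otimes b$ satisfying all assumptions of the standing setting, with also $(a,e_n)\ne0$ for all $n$, $\operatorname{Ker}\mathcal L=\operatorname{Ker}\mathcal L^*=0$ and one-dimensional generalized eigenspaces, and there are $\mathcal L$-invariant subspaces $\mathcal M_1,\mathcal M_2$ such that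
\[
\mathcal G(\mathcal M_1)=\mathcal G(\mathcal M_2),\qquad \mathcal M_1\not\subset\mathcal M_2,\qquad \mathcal M_2\not\subset\mathcal M_1 .
\]
For every $p>1$ one can take $\mathcal A\in S_p$.
\end{theorem}

For the positive result, recall that the \emph{compression} of $\mathcal L$ to a subspace $\mathcal K$ is $P_{\mathcal K}\mathcal L|_{\mathcal K}$, where $P_{\mathcal K}$ is the orthogonal projection onto $\mathcal K$. An operator $V$ is \emph{quasinilpotent} if $\sigma(V)\subset\{0\}$; then $(I-zV)^{-1}=\sum_kz^kV^k$ is an entire operator-valued function of $z$. We write $\log^+x=\max(\log x,0)$.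

\begin{theorem}\label{thm:order}
Let $\mathcal A$ be compact normal with trivial kernel and $\mathcal L=\mathcal A+a\otimes b$ with $a,b\in H$. Let $\mathcal M_1,\mathcal M_2$ be $\mathcal L$-invariant subspaces with $\mathcal G(\mathcal M_1)=\mathcal G(\mathcal M_2)$, put $\mathcal N=\mathcal M_1\cap\mathcal M_2$, and let $V_i$ be the compression of $\mathcal L$ to $\mathcal M_i\ominus\mathcal N$. Then $V_1,V_2$ are quasinilpotent, and $\mathcal M_1,\mathcal M_2$ are comparable in each of the following cases:
\begin{itemize}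
\item[(i)] $\log^+\|(I-zV_i)^{-1}\|=o(|z|)$ as $|z|\to\infty$, for $i=1,2$;
\item[(ii)] $\dim\mathcal M_1/\mathcal N<\infty$ and $\log^+\|(I-zV_2)^{-1}\|=O(|z|^k)$ as $|z|\to\infty$ for some $k$, or the same with the indices exchanged.
\end{itemize}
In particular, $\mathcal M_1$ and $\mathcal M_2$ are comparable if $\mathcal A\in S_1$; or if both $\mathcal M_i/\mathcal N$ are finite dimensional; or if $\mathcal A\in\bigcup_pS_p$ and one of the $\mathcal M_i/\mathcal N$ is finite dimensional.
\end{theorem}

Theorem~\ref{thm:order} needs neither completeness nor $b_n\ne0$. Together the two theorems show that the conjecture is false, that its conclusion holds for $\mathcal A\in S_1$, and that for every $p>1$ it fails for some $\mathcal A\in S_p$: on the Schatten scale the threshold is $p=1$.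

Section~\ref{sec:identity} derives the identity behind both theorems, and Section~\ref{sec:models} shows on two hand computations how it proves comparability and how it can be satisfied. Sections~\ref{sec:eig}--\ref{sec:complete} construct the counterexample from a short list of properties of three auxiliary functions, for which Section~\ref{sec:blocks} gives an explicit choice; Section~\ref{sec:Sp} gives the choice that puts $\mathcal A$ in $S_p$. Theorem~\ref{thm:order} is proved in Section~\ref{sec:order}.

\section{Three facts about entire functions}\label{sec:tools}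

The \emph{ray} $\theta$ is $\{re^{i\theta}:r>0\}$. The letters $C,c,N$ denote positive constants that may change from line to line. An entire function $g$ has \emph{finite order} if $|g(z)|\le Ce^{C|z|^\kappa}$ for some $\kappa$; sums and products of such functions are of finite order.

\medskip\noindent\textbf{(PL) The Phragm\'en--Lindel\"of principle.} Let $g$ be analytic in an open sector of opening $\alpha$ and continuous on its closure, with $|g(z)|\le Ce^{C|z|^\kappa}$ there for some $\kappa<\pi/\alpha$. If $g$ is bounded on the two boundary rays, then $g$ is bounded in the sector.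

\medskip\noindent\textbf{(P) Poisson's inequality.} If $g\ge0$ is subharmonic in $\mathbb C$, then $\max_{|z|\le r}g\le\frac3{2\pi}\int_0^{2\pi}g(2re^{i\theta})\,d\theta$, because the Poisson kernel of the disk $|z|<2r$ is at most $\frac{2r+r}{2r-r}=3$ for $|z|\le r$.

\medskip\noindent\textbf{(Q) Quotients.} If $f$ and $g\not\equiv0$ are entire of finite order and $q=f/g$ is entire, then $q$ has finite order. Indeed, the mean of $\log|g|$ over $|z|=r$ is nondecreasing in $r$, so for $r\ge1$
\[
\int_0^{2\pi}\log^+\frac1{|g(re^{i\theta})|}\,d\theta=\int_0^{2\pi}\big(\log^+|g|-\log|g|\big)(re^{i\theta})\,d\theta\le\int_0^{2\pi}\log^+|g(re^{i\theta})|\,d\theta+C .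
\]
Since $\log^+|q|\le\log^+|f|+\log^+|1/g|$, (P) applied to $\log^+|q|$ gives the claim.

\section{The resolvent formula and the determinant identity}\label{sec:identity}

In this section $\mathcal A$ is compact normal with trivial kernel, $\{e_n\}$ is an orthonormal eigenbasis, $\mathcal Ae_n=s_ne_n$ with $s_n\ne0$, and $\mathcal L=\mathcal A+a\otimes b$. For $x,\eta\in H$ put
\[
k_{x,\eta}(z)=\big((I-z\mathcal A)^{-1}x,\eta\big)=\sum_n\frac{(x,e_n)\overline{(\eta,e_n)}}{1-zs_n}.
\]
The numerators form an $\ell^1$ sequence and the points $1/s_n$ have no finite accumulation point, so $k_{x,\eta}$ is meromorphic in $\mathbb C$ with at most simple poles at the points $1/s_n$. Three special cases have names: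
\[
f_x=k_{x,b},\qquad \varphi_\eta=k_{a,\eta},\qquad \beta(z)=1-zf_a(z).
\]

\begin{lemma}\label{lem:resolvent}
If $z\notin\{1/s_n\}$ and $\beta(z)\ne0$, then $I-z\mathcal L$ is invertible and
\begin{equation}\label{eq:resolvent}
\big((I-z\mathcal L)^{-1}y,\eta\big)=k_{y,\eta}(z)+z\,\frac{f_y(z)\,\varphi_\eta(z)}{\beta(z)}\qquad(y,\eta\in H).
\end{equation}
If $z\notin\{1/s_n\}$ and $\beta(z)=0$, then $\operatorname{Ker}(I-z\mathcal L)$ is spanned by $(I-z\mathcal A)^{-1}a\neq0$.
\end{lemma}

\begin{proof}
Let $R=(I-z\mathcal A)^{-1}$. The equation $(I-z\mathcal L)x=y$ is equivalent to $x=Ry+z(x,b)Ra$, that is, to $x=Ry+z\omega Ra$ with a scalar $\omega$ satisfying $\omega=(x,b)=f_y(z)+z\omega f_a(z)$, or $\omega\beta(z)=f_y(z)$. If $\beta(z)\ne0$, this has the unique solution $\omega=f_y(z)/\beta(z)$, and pairing $x$ with $\eta$ gives \eqref{eq:resolvent}. If $\beta(z)=0$ and $y=0$, every $\omega$ is a solution; here $z\neq0$ and $a\ne0$, since otherwise $\beta(z)=1$.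
\end{proof}

Let $\mathcal M_1,\mathcal M_2,\mathcal N,V_i$ be as in Theorem~\ref{thm:order}, let $\mathcal K_i=\mathcal M_i\ominus\mathcal N$, and let $P_i$ be the orthogonal projection of $H$ onto $\mathcal K_i$.

\begin{lemma}\label{lem:quasinil}
The operators $V_1,V_2$ are quasinilpotent, and $P_i\mathcal L^kx=V_i^kP_ix$ for $x\in\mathcal M_i$, $k\ge0$.
\end{lemma}

\begin{proof}
Take $i=1$ and let $\mathcal L_1=\mathcal L|_{\mathcal M_1}$, a compact operator. If $S$ is an operator on $\mathcal M_1$ with $S\mathcal N\subset\mathcal N$, put $S^\flat=P_1S|_{\mathcal K_1}$. Then $P_1S=S^\flat P_1$ on $\mathcal M_1$, so $(SS')^\flat=S^\flat S'^\flat$. Since $V_1=\mathcal L_1^\flat$, this gives the second claim.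

The spectrum of $\mathcal L_1$ is finite or a sequence tending to $0$ together with $0$, so its complement is connected. For $x\in\mathcal N$ and $y\in\mathcal K_1$ the function $\mu\mapsto((\mu-\mathcal L_1)^{-1}x,y)$ is analytic there, and it vanishes for $|\mu|>\|\mathcal L\|$ by the Neumann series; hence it vanishes identically. So $(\mu-\mathcal L_1)^{-1}$ preserves $\mathcal N$, and $((\mu-\mathcal L_1)^{-1})^\flat$ is the inverse of $\mu-V_1$. In particular $\sigma(V_1)\subset\sigma(\mathcal L_1)$.

Let $\mu_0\ne0$ be a point of $\sigma(\mathcal L_1)$, and let $Q=\frac1{2\pi i}\oint(\mu-\mathcal L_1)^{-1}d\mu$ be the Riesz projection, the integral being taken over a small circle around $\mu_0$. By the Riesz--Schauder theory of compact operators the range of $Q$ is $\operatorname{Ker}(\mathcal L_1-\mu_0)^n$ for large $n$. So the range lies in $\mathcal G(\mathcal M_1)=\mathcal G(\mathcal M_2)\subset\mathcal M_2$, hence in $\mathcal N$, and $Q^\flat=0$. But $Q^\flat$ is the Riesz projection of $V_1$ for the part of $\sigma(V_1)$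 inside the circle, so that part is empty. Therefore $\sigma(V_1)\subset\{0\}$.
\end{proof}

By \eqref{eq:resolvent}, the resolvents of $\mathcal L$ and $\mathcal A$ differ by an operator of rank one, so every $2\times2$ minor of the difference vanishes. A non-comparable pair of subspaces provides two vectors and two functionals for which this minor is informative.

\begin{proposition}\label{prop:identity}
Suppose that $\mathcal M_1,\mathcal M_2$ are not comparable. Then there are vectors $\xi_1,\xi_2,\eta_1,\eta_2\in H$ and entire functions $F_1,F_2$ with $F_i(0)\ne0$ and $|F_i(z)|\le C\|(I-zV_i)^{-1}\|$ such that, with $k_{ij}=k_{\xi_i,\eta_j}$,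
\begin{equation}\label{eq:det}
(F_1-k_{11})(F_2-k_{22})=k_{12}\,k_{21}\quad\text{in }\mathbb C .
\end{equation}
If $\dim\mathcal K_i<\infty$, then $F_i$ is a polynomial of degree less than $\dim\mathcal K_i$.
\end{proposition}

\begin{proof}
Choose $\xi_1\in\mathcal M_1\setminus\mathcal M_2$ and let $\eta_1$ be its component orthogonal to $\mathcal M_2$; then $\eta_1\perp\mathcal M_2$ and $(\xi_1,\eta_1)\ne0$. Choose $\xi_2\in\mathcal M_2$ and $\eta_2\perp\mathcal M_1$ with $(\xi_2,\eta_2)\ne0$ in the same way. For small $|z|$ let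
\[
\Phi_{ij}(z)=\big((I-z\mathcal L)^{-1}\xi_i,\eta_j\big)=\sum_{k\ge0}z^k(\mathcal L^k\xi_i,\eta_j).
\]
Since $\mathcal L^k\xi_1\in\mathcal M_1\perp\eta_2$ and $\mathcal L^k\xi_2\in\mathcal M_2\perp\eta_1$, we have $\Phi_{12}=\Phi_{21}=0$. Since $\eta_i\perp\mathcal N$ and $\mathcal L^k\xi_i-P_i\mathcal L^k\xi_i\in\mathcal N$, Lemma~\ref{lem:quasinil} gives $(\mathcal L^k\xi_i,\eta_i)=(V_i^kP_i\xi_i,P_i\eta_i)$. Hence $\Phi_{ii}$ extends to the entire function $F_i(z)=((I-zV_i)^{-1}P_i\xi_i,P_i\eta_i)$, which has the stated bound and $F_i(0)=(\xi_i,\eta_i)\neq0$. If $\dim\mathcal K_i=d<\infty$, then $V_i^d=0$ and $F_i$ is a polynomial of degree less than $d$. By \eqref{eq:resolvent}, $\Phi_{ij}-k_{ij}=zf_{\xi_i}\varphi_{\eta_j}/\beta$ near $0$, so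
\[
(\Phi_{11}-k_{11})(\Phi_{22}-k_{22})=(\Phi_{12}-k_{12})(\Phi_{21}-k_{21}).
\]
This is \eqref{eq:det} near $0$, and both sides of \eqref{eq:det} are meromorphic in $\mathbb C$.
\end{proof}

\section{Two model computations}\label{sec:models}

\subsection*{How the identity forces comparability}
Let $\mathcal A$ be self-adjoint and $\dim\mathcal K_1=\dim\mathcal K_2=1$. Then $\mathcal M_1\ne\mathcal N\neq\mathcal M_2$, so the subspaces are not comparable, and $F_1,F_2$ in Proposition~\ref{prop:identity} are nonzero constants. For real $y$ we have $|1-iys_n|\ge1$, and $|1-iys_n|\to\infty$ as $y\to\infty$ because $s_n\ne0$. So $k_{ij}(iy)\to0$ by dominated convergence, and \eqref{eq:det} gives $F_1F_2=0$, a contradiction: this configuration does not occur.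

For a general normal $\mathcal A$ the functions $k_{ij}$ are small on most of every large circle (Lemma~\ref{lem:circle}). Then \eqref{eq:det} says that $F_2$ is small wherever $F_1$ is not: the two functions grow on essentially disjoint sets. Imagine that these sets are two disjoint sectors. One of them has opening at most $\pi$, and by (PL) and Liouville's theorem an entire function that is bounded outside such a sector and satisfies $|F|\le Ce^{C|z|^\kappa}$ with $\kappa<1$ is constant. So at least one of $F_1,F_2$ must have growth of order one or more. This is where the threshold $p=1$ comes from.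

\subsection*{How the identity can be satisfied}
To build a counterexample we need, conversely, a rank one matrix $W_{ij}=u_iv_j$ of meromorphic functions, in the role of $\Phi_{ij}-k_{ij}$, such that $W_{12}$ and $W_{21}$ are the sums of their principal parts, while $W_{11}$ and $W_{22}$ have a nonzero entire part. The mechanism is already visible at order one. Let $\kappa_a\ne\kappa_b$ be numbers in $(0,1)$ and
\[
u_1=\frac{e^z}{1+\kappa_ae^{-2z}},\quad u_2=\frac{e^{-z}}{1+\kappa_ae^{2z}},\quad v_1=\frac{e^z}{1+\kappa_be^{-2z}},\quad v_2=\frac{e^{-z}}{1+\kappa_be^{2z}} .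
\]
As $x=\operatorname{Re}z\to+\infty$, the functions $u_1,v_1$ have size $e^x$ and $u_2,v_2$ have size $e^{-3x}$; as $x\to-\infty$ the roles are exchanged. So $W_{12},W_{21}$ have size $e^{-2|x|}$ on both sides, while $W_{11}$ has size $e^{2x}$ on the right and $W_{22}$ has size $e^{-2x}$ on the left. With $w=e^{2z}$, partial fractions in $w$ give
\begin{align*}
W_{12}&=\frac{w}{(w+\kappa_a)(1+\kappa_bw)}=\frac1{1-\kappa_a\kappa_b}\Big(\frac1{1+\kappa_bw}-\frac{\kappa_a}{w+\kappa_a}\Big),\\
W_{11}&=\frac{w^3}{(w+\kappa_a)(w+\kappa_b)}=w-(\kappa_a+\kappa_b)+\frac1{\kappa_a-\kappa_b}\Big(\frac{\kappa_a^3}{w+\kappa_a}-\frac{\kappa_b^3}{w+\kappa_b}\Big),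
\end{align*}
and $W_{21}(z)=W_{12}(-z)$, $W_{22}(z)=W_{11}(-z)$. Since $\frac1{1+e^{2y}}=\frac12(1-\tanh y)$,
\[
W_{12}(z)=\frac{\tanh(z-\frac12\log\kappa_a)-\tanh(z+\frac12\log\kappa_b)}{2(1-\kappa_a\kappa_b)} ,
\]
and $W_{11}$ is $e^{2z}$ plus a constant plus a combination of two shifted hyperbolic tangents. The function $\tanh y=\sum_{n\ge0}\big(\frac1{y-i\pi(n+1/2)}+\frac1{y+i\pi(n+1/2)}\big)$ is the sum of its principal parts. So $W_{12},W_{21}$ have no entire part, while the entire parts of $W_{11},W_{22}$ are $e^{\pm2z}+\mathrm{const}$. The condition $\kappa_a\ne\kappa_b$ keeps the poles simple.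

Three things separate this model from a counterexample.
\begin{enumerate}
\item The residues are constant along vertical lines and are not summable. We shall gain decay by putting a factor $1/z$ into each numerator.
\item There is no operator. By \eqref{eq:resolvent} we need $f_{\xi_i}\varphi_{\eta_j}/\beta=u_iv_j$. This holds if we add a third row and column and arrange $f_{\xi_i}=u_iv_3$, $\varphi_{\eta_j}=u_3v_j$, $\beta=u_3v_3$. The poles of $\beta$ determine $\mathcal A$, its residues determine $a_n\overline{b_n}$, and its zeros give the eigenvalues of $\mathcal L$.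
\item The operator has to be complete. The denominators of $u_3,v_3$ must contain those of $u_i,v_j$, and with constant numerators $\beta$ would have no zeros at all. We take as numerators cotangent-like functions $\tau_a,\tau_b$, which have many zeros and poles on finitely many rays and are of size $1$ elsewhere. The proof of completeness also needs free directions between the two regions of growth, so we replace $e^z$ by a function of order $\rho>1$ that grows only in a sector of opening $\pi/\rho<\pi$.
\end{enumerate}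

\section{Eigenvectors in terms of the function $\beta$}\label{sec:eig}

Let $T\subset\mathbb C\setminus\{0\}$ be an infinite set with finitely many points in each bounded set, let $H=\ell^2(T)$ and $\mathcal Ae_t=t^{-1}e_t$. Then $\mathcal A$ is compact normal with simple point spectrum and trivial kernel. For $c\in\ell^1(T)$ the \emph{Cauchy sum}
\[
\mathcal C_c(z)=\sum_{t\in T}\frac{c_t\,t}{t-z}
\]
is meromorphic with at most simple poles, $\operatorname{Res}_t\mathcal C_c=-tc_t$, and $k_{x,\eta}=\mathcal C_c$ with $c_t=x_t\overline{\eta_t}$. In particular $\operatorname{Res}_t\beta=t^2a_t\overline{b_t}$.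

\begin{lemma}\label{lem:eig}
Let $a,b\in\ell^2(T)$ with $a_t\neq0$, $b_t\ne0$ for all $t$ and $(ta_t),(tb_t)\notin\ell^2(T)$. Suppose that all zeros of $\beta$ are simple, let $\Lambda$ be the zero set, and for $\lambda\in\Lambda$ put $x_\lambda=(I-\lambda\mathcal A)^{-1}a$ and $y_\lambda=(I-\bar\lambda\mathcal A^*)^{-1}b$. Then:
\begin{itemize}
\item[(a)] $\operatorname{Ker}\mathcal L=\operatorname{Ker}\mathcal L^*=0$;
\item[(b)] $(x,y_\lambda)=f_x(\lambda)$ and $(x_\lambda,\eta)=\varphi_\eta(\lambda)$ for $x,\eta\in H$; $(x_\lambda,y_{\lambda'})=0$ for $\lambda\ne\lambda'$, and $(x_\lambda,y_\lambda)\ne0$;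
\item[(c)] the generalized eigenspaces of $\mathcal L$ are the lines $\mathbb Cx_\lambda$, with eigenvalues $1/\lambda$, and those of $\mathcal L^*$ are the lines $\mathbb Cy_\lambda$, with eigenvalues $1/\bar\lambda$;
\item[(d)] $\mathcal L^*$ is complete if and only if $f_x|_\Lambda=0$ implies $x=0$, and $\mathcal L$ is complete if and only if $\varphi_\eta|_\Lambda=0$ implies $\eta=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\mathcal Lx=0$, then $x_t=-(x,b)\,ta_t$ for all $t$; as $(ta_t)\notin\ell^2$, we get $(x,b)=0$ and $x=0$. Since $\mathcal L^*=\mathcal A^*+b\otimes a$, the same argument with $(\bar tb_t)\notin\ell^2$ applies to $\mathcal L^*$. An injective operator has injective powers, so there are no nonzero generalized eigenvectors for the eigenvalue $0$.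

Next we find the eigenvectors. The function $\beta$ has a pole at every $t\in T$, so $\Lambda\cap T=\emptyset$. For $z\notin T$, Lemma~\ref{lem:resolvent} shows that $\operatorname{Ker}(I-z\mathcal L)$ is $0$ if $z\notin\Lambda$ and $\mathbb Cx_z$ if $z\in\Lambda$. For $z=t\in T$, the coordinate $t$ of $(I-t\mathcal L)x=0$ reads $t(x,b)a_t=0$; so $(x,b)=0$, then $(I-t\mathcal A)x=0$ and $x\in\mathbb Ce_t$, and $x=0$ since $b_t\ne0$. For $\mathcal L^*$ the triple $(\mathcal A,a,b)$ is replaced by $(\mathcal A^*,b,a)$, whose function is $1-z((I-z\mathcal A^*)^{-1}b,a)=\overline{\beta(\bar z)}$; so the eigenspaces of $\mathcal L^*$ are the lines $\mathbb Cy_\lambda=\operatorname{Ker}(I-\bar\lambda\mathcal L^*)$.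

(b) The first two formulas are the definitions of $f_x$ and $\varphi_\eta$. From $\lambda^{-1}(x_\lambda,y_{\lambda'})=(\mathcal Lx_\lambda,y_{\lambda'})=(x_\lambda,\mathcal L^*y_{\lambda'})=\lambda'^{-1}(x_\lambda,y_{\lambda'})$ we get the orthogonality. Finally
\[
-\beta'(\lambda)=f_a(\lambda)+\lambda f_a'(\lambda)=\sum_ta_t\overline{b_t}\,t\,\frac{(t-\lambda)+\lambda}{(t-\lambda)^2}=\sum_t\frac{a_t\overline{b_t}\,t^2}{(t-\lambda)^2}=(x_\lambda,y_\lambda),
\]
which is nonzero because the zero is simple.

(c) If $(I-\lambda\mathcal L)^2x=0$, then $(I-\lambda\mathcal L)x=\omega x_\lambda$ for a scalar $\omega$, and $\omega(x_\lambda,y_\lambda)=(x,(I-\bar\lambda\mathcal L^*)y_\lambda)=0$. So $\omega=0$, and by induction $\operatorname{Ker}(I-\lambda\mathcal L)^n=\mathbb Cx_\lambda$ for all $n\geq1$. Exchanging the roles of $x_\lambda$ and $y_\lambda$ gives the statement for $\mathcal L^*$.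

(d) By (b) and (c), $x$ is orthogonal to all generalized eigenvectors of $\mathcal L^*$ if and only if $f_x|_\Lambda=0$, and $\eta$ is orthogonal to all those of $\mathcal L$ if and only if $\varphi_\eta|_\Lambda=0$.
\end{proof}

\section{The building blocks}\label{sec:blocks}

Fix parameters
\[
1<\rho\le2,\qquad \rho'>\rho,\qquad \nu\in\{1,2\},\qquad \vartheta_a=\tfrac18,\quad\vartheta_b=\tfrac38,
\]
and let $\Omega=\{z\ne0:|\arg z|<\frac\pi{2\rho}\}$. Powers $z^\rho$ are principal values, so $\operatorname{Re}z^\rho>0$ on $\Omega$. As $\rho>1$, the closures of $\Omega$ and $-\Omega$ meet only at $0$. The symbol $\bullet$ stands for $a$ or $b$. The construction uses a function $E$, which replaces $e^z$, and functions $\tau_a,\tau_b$, which supply eigenvalues, through the following properties only.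

\begin{itemize}
\item[(E1)] $E$ is entire, $E(x)>0$ for $x\ge0$, and there are $c_0>0$, $K_0\ge1$ with $|E|\le K_0$ off $\Omega$ and $|E(z)-c_0e^{z^\rho}|\le K_0$ on $\Omega$.
\item[(E2)] $\kappa_a\ne\kappa_b$ are numbers in $(0,\frac1{2K_0^2})$, and at every zero $t$ of $D_\bullet=1+\kappa_\bullet E^2$ we have $|D_\bullet'(t)|\ge c|t|^{\rho-1}$. (Since $D_\bullet(0)>0$, all zeros are then simple.)
\item[(T1)] $\tau_a,\tau_b$ are meromorphic in $\mathbb C$ with simple poles, forming sets $P_a,P_b$, and simple zeros, forming sets $\Lambda_a,\Lambda_b$. These four sets are pairwise disjoint, do not contain $0$, and lie on rays with directions in a finite set $\Theta_0\ni0,\pi$. The non-real rays of $\Theta_0$ lie outside $\overline\Omega\cup(-\overline\Omega)$.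
\item[(T2)] In each closed sector that contains no ray of $\Theta_0$, $\tau_\bullet$ tends to a finite nonzero constant as $z\to\infty$.
\item[(T3)] There are entire functions $B_\bullet$ of finite order with simple zeros exactly at $P_\bullet$ such that the entire functions $B_\bullet\tau_\bullet$ have finite order.
\item[(T4)] For $t\in P_a$: $|\operatorname{Res}_t\tau_a|+|\tau_b(t)|+|\tau_b(t)|^{-1}\le C(1+|t|)^N$, and if $t\notin\mathbb R$, then $|\operatorname{Res}_t\tau_a|\le C|t|^{-2}$ and $|\tau_b(t)|^{\pm1}\le C$. The same holds with $a$ and $b$ exchanged. If $P_a\cup P_b\not\subset\mathbb R$, then $\nu=2$.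
\item[(T5)] $P_\bullet\cap(0,\infty)=\{(n+\vartheta_\bullet)^{1/\rho'}\}_{n\ge0}$ and $P_\bullet\cap(-\infty,0)=\{-(n+1-\vartheta_\bullet)^{1/\rho'}\}_{n\ge0}$; moreover $\sum_{P_a\cup P_b}|t|^{-2\nu}<\infty$ and $\sum_{P_\bullet\cap\mathbb R}|t|^{2-2\nu}=\infty$.
\end{itemize}

Property (T5) places on the real axis, in the middle of the regions of growth, two sequences of points that are too dense for a function of order $\rho<\rho'$; they will give completeness.

\begin{proposition}[explicit building blocks]\label{prop:explicit}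
Properties \emph{(E1)--(T5)} hold for $\rho=2$, $\rho'=3$, $\nu=2$ and
\[
E(z)=\frac2{\sqrt\pi}\int_0^\infty e^{-s^2+2sz}\,ds,\quad \kappa_a=\tfrac1{25},\quad\kappa_b=\tfrac1{36},\quad \tau_\bullet(z)=\cot\pi(z^3-\vartheta_\bullet).
\]
\end{proposition}

\begin{proof}
(E1) $E$ is entire and positive on $\mathbb R$, and $|E(z)|\le E(0)=1$ for $\operatorname{Re}z\le0$. Also $E(z)+E(-z)=\frac2{\sqrt\pi}\int_{\mathbb R}e^{-s^2+2sz}ds=2e^{z^2}$. Hence $|E(z)-2e^{z^2}|\le1$ for $\operatorname{Re}z\ge0$. For $\frac\pi4\le|\arg z|\le\frac\pi2$ we have $|e^{z^2}|\le1$, so $|E|\le3$ off $\Omega=\{|\arg z|<\frac\pi4\}$. Take $c_0=2$, $K_0=3$.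

(E2) Both $\kappa_\bullet$ are less than $\frac1{18}$. Integration by parts gives $E'(z)=2zE(z)+2/\sqrt\pi$. At a zero $t$ of $D_a$ or $D_b$ we have $E(t)=\pm5i$ or $\pm6i$. So $t\in\Omega$, $|2e^{t^2}|\ge4$, $|t|^2\ge\log2$, and $|E'(t)|\ge10|t|-2\ge7|t|$ because $3\sqrt{\log2}>2$. Thus $|D_\bullet'(t)|=2\kappa_\bullet|E(t)E'(t)|\ge c|t|$.

(T1) The sets $P_a,P_b,\Lambda_a,\Lambda_b$ are given by $z^3\in\mathbb Z+\frac18,\ \mathbb Z+\frac38,\ \mathbb Z+\frac58,\ \mathbb Z+\frac78$. The poles and zeros are simple since $z\neq0$ there. Take $\Theta_0=\{k\pi/3\}$ and note $\frac\pi4<\frac\pi3$, $\frac{2\pi}3<\frac{3\pi}4$.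

(T2) In a closed sector free of $\Theta_0$, $\operatorname{Im}z^3=r^3\sin3\theta$ tends to $+\infty$ or to $-\infty$ uniformly, so $\tau_\bullet\to-i$ or $\tau_\bullet\to i$.

(T3) Take $B_\bullet=\sin\pi(z^3-\vartheta_\bullet)$; then $B_\bullet\tau_\bullet=\cos\pi(z^3-\vartheta_\bullet)$.

(T4) The residues are $1/(3\pi t^2)$, and $\tau_b=\cot(-\frac\pi4)=-1$ on $P_a$, $\tau_a=\cot\frac\pi4=1$ on $P_b$.

(T5) The real points of $P_\bullet$ are the real cube roots of $n+\vartheta_\bullet$ and of $-(n+1-\vartheta_\bullet)$, $n\ge0$. The two sums behave like $\sum n^{-4/3}<\infty$ and $\sum n^{-2/3}=\infty$.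
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (0,0) -- (-45:3.3) arc (-45:45:3.3) -- cycle;
\fill[gray!25] (0,0) -- (135:3.3) arc (135:225:3.3) -- cycle;
\draw[thick] (180:3.6) -- (0:3.6);
\draw[thick] (240:3.6) -- (60:3.6);
\draw[thick] (300:3.6) -- (120:3.6);
\draw[dashed,domain=-2.2:2.2,samples=40] plot ({sqrt(1+\x*\x)},\x);
\draw[dashed,domain=-2.2:2.2,samples=40] plot ({-sqrt(1+\x*\x)},\x);
\node at (2.6,0.5) {$\Omega$};
\node at (-2.6,0.5) {$-\Omega$};
\node at (2.85,2.5) {$Z^+_\bullet$};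
\node at (-2.85,2.5) {$Z^-_\bullet$};
\end{tikzpicture}
\caption{Schematic picture of the explicit example ($\rho=2$). The function $E(z)$ grows only in the shaded sector $\Omega=\{|\arg z|<\pi/4\}$, and $E(-z)$ only in $-\Omega$. The six solid rays $\arg z=k\pi/3$ carry the poles and zeros of $\tau_a,\tau_b$. The zero sets $Z_\bullet^\pm$ of $1+\kappa_\bullet E(\pm z)^2$ lie in $\pm\Omega$, off the real axis, where $\operatorname{Re}z^2$ is bounded; the dashed curves are level lines of $\operatorname{Re}z^2$. The set $T$ of reciprocal eigenvalues of $\mathcal A$ consists of the poles of $\tau_a,\tau_b$ and of the sets $Z^\pm_\bullet$.}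
\label{fig:plane}
\end{figure}

From now until the end of Section~\ref{sec:complete} we assume (E1)--(T5). Put
\[
\psi(z)=\frac{E(z)-E(0)}z,\qquad \psi^\pm(z)=\psi(\pm z),\qquad D_\bullet^\pm(z)=D_\bullet(\pm z),
\]
let $Z^\pm_\bullet$ be the zero set of $D_\bullet^\pm$ and $Z$ the union of the four sets (Figure~\ref{fig:plane}). Sizes are measured by the \emph{heights}
\[
h^+(z)=\operatorname{Re}z^\rho\ \ (z\in\Omega),\qquad h^+(z)=0\ \ (z\notin\Omega),\qquad h^-(z)=h^+(-z).
\]
Then $0\le h^\pm\le|z|^\rho$, at each point at least one of $h^+,h^-$ vanishes, and $h^++h^-=|x|^\rho$ at real points $x$. Let $\Theta=\Theta_0\cup\{\pm\frac\pi{2\rho},\pi\pm\frac\pi{2\rho}\}$, directions being taken modulo $2\pi$. A ray $\theta$ is \emph{admissible} if $\theta\notin\Theta$. An admissible ray is non-real, and it lies in $\Omega$, or in $-\Omega$, or outside $\overline\Omega\cup(-\overline\Omega)$.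

\begin{lemma}[sizes]\label{lem:sizes}
\begin{itemize}
\item[(a)] In $\mathbb C$: $|z\psi^\pm(z)|\le Ce^{h^\pm}$ and $|D_\bullet^\pm|\le Ce^{2h^\pm}$. The functions $\psi^\pm,D^\pm_\bullet$ are entire of finite order.
\item[(b)] Off $\pm\Omega$: $\frac12\le|D_\bullet^\pm|\le\frac32$. On $\mathbb R$: $|D_\bullet^+D_\bullet^-|\ge ce^{2|x|^\rho}$.
\item[(c)] On each admissible ray, for large $|z|$: $|D_\bullet^\pm|\ge ce^{2h^\pm}$ and $c\le|\tau_\bullet|\le C$. If the ray lies in $\pm\Omega$, then also $|z\psi^\pm|\ge ce^{h^\pm}$ for large $|z|$, and $e^{h^\pm}/|z|\to\infty$. The constants depend on the ray.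
\end{itemize}
\end{lemma}

\begin{proof}
The substitution $z\mapsto-z$ exchanges the signs, so we treat the sign $+$. By (E1), $|E|\le(c_0+K_0)e^{h^+}$ in $\mathbb C$, which gives (a). Off $\Omega$, $|\kappa_\bullet E^2|\le\kappa_\bullet K_0^2<\frac12$. For $x\ge0$, $D_\bullet^+(x)\ge1$ since $E(x)$ is real, and $E(x)\ge c_0e^{x^\rho}-K_0$; so $D_\bullet^+(x)\ge ce^{2x^\rho}$, while $|D_\bullet^-(x)|\ge\frac12$. This gives (b). On a ray $\theta$ in $\Omega$, $h^+=r^\rho\cos\rho\theta$ with $\cos\rho\theta>0$ and $|E|\ge c_0e^{h^+}-K_0$, which gives the lower bounds for $D_\bullet^+$ and $z\psi^+=E-E(0)$. On an admissible ray not in $\Omega$, $h^+=0$ and (b) applies. The bounds for $\tau_\bullet$ follow from (T2).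
\end{proof}

\begin{lemma}[the set $Z$]\label{lem:Z}
\begin{itemize}
\item[(a)] $Z_\bullet^\pm\subset\pm\Omega\setminus\mathbb R$; the sets $Z_a^+,Z_a^-,Z_b^+,Z_b^-$ are pairwise disjoint and disjoint from the rays of $\Theta_0$.
\item[(b)] $h^\pm\le C$ on $Z$, and the directions of the points of $Z$ accumulate only at $\pm\frac\pi{2\rho},\pi\pm\frac\pi{2\rho}$.
\item[(c)] $Z$ has $O(R^\rho)$ points in $|z|<R$.
\item[(d)] $|\tau_\bullet|^{\pm1}\le C$ on $Z$. At a point of $Z$ one of the four functions $D_\bullet^\pm$ vanishes, and the other three have modulus at least $c$.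
\end{itemize}
\end{lemma}

\begin{proof}
Again it suffices to consider $t\in Z_\bullet^+$. There $|E(t)|=\kappa_\bullet^{-1/2}>K_0$, so $t\in\Omega$, and $t\notin\mathbb R$ since $D_\bullet^+\ge1$ on the positive axis. On $Z_b^+$ we have $E^2=-1/\kappa_b$, so $D_a^+=1-\kappa_a/\kappa_b\ne0$; on $Z_a^+$, $D_b^+=1-\kappa_b/\kappa_a\neq0$; and $|D_\bullet^-|\ge\frac12$ on $\Omega$. This proves the disjointness of the four sets and the second part of (d). The rays of $\Theta_0$ are real or avoid $\pm\Omega$, so they avoid $Z$. Next, $c_0e^{h^+(t)}\le\kappa_\bullet^{-1/2}+K_0$, and $h^-(t)=0$; from $|t|^\rho\cos(\rho\arg t)\le C$ we get $\cos(\rho\arg t)\to0$ as $|t|\to\infty$. This is (b). Part (c) is Jensen's formula with $\log|D_\bullet^+|\le C+2|z|^\rho$ and $D_\bullet^+(0)\neq0$. Finally, the four directions in (b) are non-real boundary directions of $\pm\Omega$, so they are not in $\Theta_0$. Hence all but finitely many points of $Z$ lie in four closed sectors free of $\Theta_0$, where (T2) applies, and at the remaining points $\tau_\bullet\ne0,\infty$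 by (a) and (T1).
\end{proof}

\section{The operator and the four vectors}\label{sec:operator}

\subsection*{The matrix $W$}
Following Section~\ref{sec:models}, put
\begin{align*}
u_1&=\frac{\psi^+}{D_a^-},& u_2&=\frac{\psi^-}{D_a^+},& u_3&=\frac{\gamma\,\tau_a}{D_a^+D_a^-},\\
v_1&=\frac{\psi^+}{D_b^-},& v_2&=\frac{\psi^-}{D_b^+},& v_3&=\frac{\tau_b}{D_b^+D_b^-},
\end{align*}
and $W_{ij}=u_iv_j$. The constant $\gamma\ne0$ is chosen so that $W_{33}(0)=1$, the value that $\beta$ must have; this is possible since $\tau_\bullet(0)\ne0,\infty$ and $D_\bullet(0)>0$. By Lemma~\ref{lem:sizes}, on each admissible ray and for large $r=|z|$,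
\begin{equation}\label{eq:sizes}
|u_1|,|v_1|\le\frac Cr\,e^{h^+-2h^-},\qquad |u_2|,|v_2|\le\frac Cr\,e^{h^--2h^+},\qquad |u_3|,|v_3|\le Ce^{-2h^+-2h^-}.
\end{equation}
Let
\[
T=P_a\cup P_b\cup Z,\qquad\Lambda=\Lambda_a\cup\Lambda_b,\qquad \Pi=B_aD_a^+D_a^-\cdot B_bD_b^+D_b^- .
\]
By (T1) and Lemma~\ref{lem:Z}(a), the sets $P_a,P_b,Z_a^\pm,Z_b^\pm,\Lambda_a,\Lambda_b$ are pairwise disjoint. So $\Pi$ is entire of finite order with simple zeros exactly at $T$. The products $B_aD_a^+D_a^-u_i$ are $B_aD_a^+\psi^+$, $B_aD_a^-\psi^-$, $\gamma B_a\tau_a$, and the products $B_bD_b^+D_b^-v_j$ are $B_bD_b^+\psi^+$, $B_bD_b^-\psi^-$, $B_b\tau_b$; hence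
\begin{equation}\label{eq:PiW}
\Pi W_{ij}\ \text{is entire of finite order for all } i,j .
\end{equation}
The function $W_{33}=\gamma\tau_a\tau_b/(D_a^+D_a^-D_b^+D_b^-)$ has simple poles exactly at $T$ and simple zeros exactly at $\Lambda$. Let $d_t=\operatorname{Res}_tW_{33}\ne0$ for $t\in T$.

\begin{lemma}\label{lem:d}
We have $|d_t|\le C(1+|t|)^Ne^{-4|t|^\rho}$ on $(P_a\cup P_b)\cap\mathbb R$, $|d_t|\le C|t|^{-2}$ on $(P_a\cup P_b)\setminus\mathbb R$, and $|d_t|\le C|t|^{1-\rho}$ on $Z$.
\end{lemma}

\begin{proof}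
For $t\in P_a$, $d_t=\gamma\operatorname{Res}_t\tau_a\cdot\tau_b(t)/(D_a^+D_a^-D_b^+D_b^-)(t)$, and for $t\in P_b$ the letters in the numerator are exchanged. The numerator is bounded by (T4). The denominator is at least $ce^{4|t|^\rho}$ for real $t$, and at least $\frac1{16}$ for non-real $t$, which lies outside $\pm\Omega$; both bounds are in Lemma~\ref{lem:sizes}(b). For $t\in Z$, $d_t$ is $\gamma\tau_a(t)\tau_b(t)$ divided by the derivative of the vanishing factor and by the other three factors; use (E2) and Lemma~\ref{lem:Z}(d).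
\end{proof}

\subsection*{The vectors $a$ and $b$}
To have $\beta=W_{33}$ we need $t^2a_t\overline{b_t}=d_t$. This fixes only the product, and on the real axis the product is exponentially small. Completeness of $\mathcal L^*$ will need many real points at which $a_t$ is not small, and completeness of $\mathcal L$ will need many at which $b_t$ is not small. This is why there are two sets $P_a$ and $P_b$. Define $a_t,b_t$ by $a_t\overline{b_t}=d_t/t^2$ and
\begin{itemize}
\item for $t\in P_a$: $a_t=|t|^{-\nu}$, so that $|b_t|=|d_t||t|^{\nu-2}$;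
\item for $t\in P_b$: $b_t=|t|^{-\nu}$, so that $|a_t|=|d_t||t|^{\nu-2}$;
\item for $t\in Z$: $a_t=|d_t|^{1/2}/|t|$, so that $|b_t|=|a_t|$.
\end{itemize}
All $a_t,b_t$ are nonzero. We check that $a\in\ell^2(T)$; for $b$ exchange $P_a$ and $P_b$. On $P_a$ this is the first sum in (T5). On $P_b\cap\mathbb R$, $|a_t|\le C(1+|t|)^Ne^{-4|t|^\rho}$ by Lemma~\ref{lem:d}, and this set has $O(R^{\rho'})$ points in $|z|<R$. If $P_b\setminus\mathbb R\neq\emptyset$, then $\nu=2$ and $|a_t|=|d_t|\le C|t|^{-\nu}$ there. On $Z$, $|a_t|^2\le C|t|^{-1-\rho}$, which is summable by Lemma~\ref{lem:Z}(c). The second sum in (T5) says that $(ta_t)\notin\ell^2$, because of $P_a\cap\mathbb R$, and $(tb_t)\notin\ell^2$, because of $P_b\cap\mathbb R$. Let $H=\ell^2(T)$, $\mathcal Ae_t=t^{-1}e_t$, $\mathcal L=\mathcal A+a\otimes b$.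

\subsection*{The vectors $\xi_i$ and $\eta_j$}
We want $f_{\xi_i}=W_{i3}$ and $\varphi_{\eta_j}=W_{3j}$, and the residues tell us what the vectors have to be. Let
\[
\tilde u_1=\frac{u_1}{u_3}=\frac{\psi^+D_a^+}{\gamma\tau_a},\quad \tilde u_2=\frac{u_2}{u_3}=\frac{\psi^-D_a^-}{\gamma\tau_a},\quad \tilde v_1=\frac{v_1}{v_3}=\frac{\psi^+D_b^+}{\tau_b},\quad \tilde v_2=\frac{v_2}{v_3}=\frac{\psi^-D_b^-}{\tau_b},
\]
and $\tilde u_3=\tilde v_3=1$. The poles of these functions lie in $\Lambda$, so they are holomorphic at the points of $T$, and $W_{ij}=\tilde u_i\tilde v_jW_{33}$ gives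
\begin{equation}\label{eq:res}
\operatorname{Res}_tW_{ij}=\tilde u_i(t)\,\tilde v_j(t)\,d_t\qquad(t\in T).
\end{equation}
For $i,j\in\{1,2\}$ define
\[
\xi_{i,t}=-\tilde u_i(t)\,t\,a_t,\qquad \overline{\eta_{j,t}}=-\tilde v_j(t)\,t\,\overline{b_t}.
\]
The difficulty is that $\tilde u_i$ can have size $e^{3|t|^\rho}$ on the real axis. But $\tilde u_i$ vanishes on $P_a$, where $a_t$ is not small, and on $P_b\cap\mathbb R$ the factor $a_t$ has size $e^{-4|t|^\rho}$.

\begin{lemma}\label{lem:l2}
$\xi_1,\xi_2,\eta_1,\eta_2\in\ell^2(T)$.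
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sizes}(a), $|t\tilde u_i(t)|\le Ce^{3h^\pm(t)}/|\tau_a(t)|$, with the sign $+$ for $i=1$ and $-$ for $i=2$. On $P_a$ we have $1/\tau_a=0$, so $\xi_{i,t}=0$. On $Z$ the heights and $1/\tau_a$ are bounded by Lemma~\ref{lem:Z}(b),(d), and on $P_b\setminus\mathbb R$ the heights vanish and $1/\tau_a$ is bounded by (T4); so $|\xi_{i,t}|\le C|a_t|$ on these sets. On $P_b\cap\mathbb R$, (T4) gives $|t\tilde u_i(t)|\le C(1+|t|)^Ne^{3|t|^\rho}$, so $|\xi_{i,t}|\le C(1+|t|)^Ne^{-|t|^\rho}$, which is square summable by (T5). For $\eta_j$ the same proof applies with $\tau_a,P_a,P_b,a_t$ replaced by $\tau_b,P_b,P_a,b_t$.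
\end{proof}

\section{Matching residues; the two subspaces}\label{sec:match}

A Cauchy sum and a function $W_{ij}$ with the same residues differ by an entire function. To show that the difference vanishes we have estimates on admissible rays only, and finite order lets us pass from rays to the plane.

\begin{lemma}\label{lem:cauchy}
Let $c\in\ell^1(T)$. Then $\mathcal C_c\to0$ at infinity along every admissible ray, and $\Pi\,\mathcal C_c$ is entire of finite order.
\end{lemma}

\begin{proof}
Fix an admissible ray $\theta$. By (T1) and Lemma~\ref{lem:Z}(b) there is $\delta\in(0,\frac\pi2]$ such that the directions of all but finitely many $t\in T$ are at distance at least $\delta$ from $\theta$; for these $t$, $|t-z|\ge|t|\sin\delta$ on the ray. For the finitely many other $t$, $|t/(t-z)|\le1$ when $|z|$ is large. Each term tends to $0$, so dominated convergence gives the first claim.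

If $|t-z|\ge1$, then $|t/(t-z)|\le1+|z|/|t-z|\le1+|z|$. If $|t-z|<1$, then $|t|\le1+|z|$, and the maximum principle for the entire function $\Pi(\zeta)/(t-\zeta)$ in the disk $|\zeta-t|\le1$ gives $|\Pi(z)/(t-z)|\le\max_{|\zeta|\le|z|+2}|\Pi(\zeta)|$. In both cases $|\Pi(z)t/(t-z)|\le(1+|z|)\max_{|\zeta|\le|z|+2}|\Pi(\zeta)|$. Summing against $|c_t|$ gives locally uniform convergence and finite order.
\end{proof}

\begin{lemma}[matching]\label{lem:match}
Let $W$ be meromorphic in $\mathbb C$, with $\Pi W$ entire of finite order, and let $W\to0$ at infinity along every admissible ray. If $c\in\ell^1(T)$ and $\operatorname{Res}_tW=-tc_t$ for all $t\in T$, then $W=\mathcal C_c$.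
\end{lemma}

\begin{proof}
Both $W$ and $\mathcal C_c$ have at most simple poles, all in $T$, with equal residues. So $R=W-\mathcal C_c$ is entire, and $R=(\Pi W-\Pi\mathcal C_c)/\Pi$ has finite order by Lemma~\ref{lem:cauchy} and (Q), say $|R|\le Ce^{C|z|^\kappa}$. On every admissible ray $R\to0$, so $R$ is bounded there. Since $\Theta$ is finite, finitely many admissible rays cut the plane into sectors of opening less than $\pi/\kappa$. By (PL) and Liouville's theorem $R$ is constant, and the constant is $0$.
\end{proof}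

\begin{proposition}\label{prop:rep}
We have $\beta=W_{33}$, and $f_{\xi_i}=W_{i3}$, $\varphi_{\eta_j}=W_{3j}$ for $i,j\in\{1,2\}$. For the functions $\Phi_{ij}(z)=\sum_kz^k(\mathcal L^k\xi_i,\eta_j)$, defined near $0$, we have $\Phi_{12}\equiv\Phi_{21}\equiv0$, $\Phi_{11}\not\equiv0$, $\Phi_{22}\not\equiv0$.
\end{proposition}

\begin{proof}
In each application of Lemma~\ref{lem:match} the finite order of $\Pi W$ follows from \eqref{eq:PiW}.

\emph{The function $\beta$.} Let $W=(1-W_{33})/z$, which is regular at $0$ since $W_{33}(0)=1$. By \eqref{eq:sizes} $W_{33}$ is bounded at infinity on admissible rays, so $W\to0$ there. Its residue at $t$ is $-d_t/t=-ta_t\overline{b_t}$. Hence $W=f_a$, that is, $W_{33}=1-zf_a=\beta$.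

\emph{The functions $f_{\xi_i},\varphi_{\eta_j}$.} By \eqref{eq:res}, $\operatorname{Res}_tW_{i3}=\tilde u_i(t)t^2a_t\overline{b_t}=-t\xi_{i,t}\overline{b_t}$ and $\operatorname{Res}_tW_{3j}=\tilde v_j(t)t^2a_t\overline{b_t}=-ta_t\overline{\eta_{j,t}}$. By \eqref{eq:sizes}, on admissible rays
\[
|W_{13}|,|W_{31}|\le\frac Cr\,e^{-h^+-4h^-}\le\frac Cr,\qquad |W_{23}|,|W_{32}|\le\frac Cr\,e^{-4h^+-h^-}\le\frac Cr .
\]
Lemma~\ref{lem:match} gives $W_{i3}=k_{\xi_i,b}=f_{\xi_i}$ and $W_{3j}=k_{a,\eta_j}=\varphi_{\eta_j}$.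

\emph{The functions $\Phi_{ij}$.} Let $k_{ij}=k_{\xi_i,\eta_j}$. Since $W_{i3}W_{3j}/W_{33}=W_{ij}$, formula \eqref{eq:resolvent} gives $\Phi_{ij}=k_{ij}+zW_{ij}$ near $0$. By \eqref{eq:res},
\[
\xi_{i,t}\overline{\eta_{j,t}}=\tilde u_i(t)\tilde v_j(t)\,t^2a_t\overline{b_t}=\operatorname{Res}_tW_{ij},
\]
so $-zW_{ij}$ has residue $-t\xi_{i,t}\overline{\eta_{j,t}}$ at $t$. By \eqref{eq:sizes}, $|zW_{12}|,|zW_{21}|\le Cr^{-1}e^{-h^+-h^-}\to0$ on admissible rays. Lemma~\ref{lem:match} gives $-zW_{12}=k_{12}$ and $-zW_{21}=k_{21}$, so $\Phi_{12}\equiv\Phi_{21}\equiv0$.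

If $\Phi_{11}\equiv0$, then $zW_{11}=-k_{11}$ in $\mathbb C$, and $zW_{11}\to0$ on admissible rays by Lemma~\ref{lem:cauchy}. But on the admissible ray $\theta=\frac\pi{4\rho}$, which lies in $\Omega$, Lemma~\ref{lem:sizes}(b),(c) gives
\[
|zW_{11}|=\frac{|z\psi^+|^2}{|z|\,|D_a^-D_b^-|}\ge\frac{c\,e^{2h^+}}{r}\to\infty .
\]
In the same way $|zW_{22}|=|z\psi^-|^2/(|z||D_a^+D_b^+|)\ge ce^{2h^-}/r\to\infty$ on the ray $\pi+\frac\pi{4\rho}$ in $-\Omega$, so $\Phi_{22}\not\equiv0$.
\end{proof}

Since $\beta=W_{33}$ has simple zeros, exactly at $\Lambda$, all hypotheses of Lemma~\ref{lem:eig} hold. The splitting $\Lambda=\Lambda_a\cup\Lambda_b$ provides the common spectral part. For $i=1,2$ let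
\[
\mathcal M_i=\overline{\operatorname{span}}\big(\{x_\lambda:\lambda\in\Lambda_a\}\cup\{\mathcal L^k\xi_i:k\ge0\}\big),
\]
an $\mathcal L$-invariant subspace.

\begin{proposition}\label{prop:sub}
$\mathcal G(\mathcal M_1)=\mathcal G(\mathcal M_2)=\bigcup_{\lambda\in\Lambda_a}\mathbb Cx_\lambda$, and $\mathcal M_1,\mathcal M_2$ are not comparable.
\end{proposition}

\begin{proof}
Let $\lambda\in\Lambda_b$. Then $(\xi_i,y_\lambda)=f_{\xi_i}(\lambda)=u_i(\lambda)v_3(\lambda)=0$, since $\tau_b(\lambda)=0$ and the functions $D_\bullet^\pm$ do not vanish on $\Lambda$. Hence $(\mathcal L^k\xi_i,y_\lambda)=(\xi_i,\mathcal L^{*k}y_\lambda)=\lambda^{-k}(\xi_i,y_\lambda)=0$. Also $(x_{\lambda'},y_\lambda)=0$ for $\lambda'\in\Lambda_a$. So $\mathcal M_i\perp y_\lambda$, whereas $(x_\lambda,y_\lambda)\ne0$, and therefore $x_\lambda\notin\mathcal M_i$. By Lemma~\ref{lem:eig}(c) the generalized eigenvectors of $\mathcal L$ are the multiples of the $x_\lambda$, $\lambda\in\Lambda$, which proves the first claim.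

For $\lambda\in\Lambda_a$ we have $(x_\lambda,\eta_j)=\varphi_{\eta_j}(\lambda)=u_3(\lambda)v_j(\lambda)=0$, since $\tau_a(\lambda)=0$. As $\Phi_{12}\equiv0$, all $(\mathcal L^k\xi_1,\eta_2)$ vanish, so $\eta_2\perp\mathcal M_1$. As $\Phi_{22}\not\equiv0$, some $(\mathcal L^k\xi_2,\eta_2)$ is nonzero, so $\eta_2\not\perp\mathcal M_2$. Thus $\mathcal M_2\not\subset\mathcal M_1$. In the same way $\Phi_{21}\equiv0$ gives $\eta_1\perp\mathcal M_2$ and $\Phi_{11}\not\equiv0$ gives $\eta_1\not\perp\mathcal M_1$, so $\mathcal M_1\not\subset\mathcal M_2$.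
\end{proof}

\section{Completeness}\label{sec:complete}

By Lemma~\ref{lem:eig}(d) we have to show that a Cauchy sum $f_x$ or $\varphi_\eta$ that vanishes on $\Lambda$ is zero. Dividing it by $\beta$ gives an entire function $g$. Since $\beta$ is as small as $e^{-4h^\pm}$ in $\pm\Omega$, the function $g$ may a priori grow there like $e^{4h^\pm}$, and the argument of Lemma~\ref{lem:match} does not apply. The additional information is that $g$ is polynomially bounded at the real points of $P_a$ or of $P_b$. After the substitution $w=z^{\rho'}$ these points are equally spaced and $g$ has growth of order less than one, so the following interpolation lemma extends the bound from the points to the whole axis.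

\begin{lemma}\label{lem:nodes}
Let $\vartheta,\sigma\in(0,1)$, and let $f$ be analytic in $\{\operatorname{Re}w>0\}$ with $|f(w)|\le Me^{K|w|^\sigma}$ there and $|f(n+\vartheta)|\le M(1+n)$ for all integers $n\ge0$. Then $|f(x)|\le M'(1+x)^3$ for $x>0$.
\end{lemma}

\begin{proof}
Fix $\omega\in(\sigma,1)$, and for $\varepsilon>0$ let $f_\varepsilon(w)=f(w)(1+w)^{-3}e^{-\varepsilon w^\omega}$. In the right half-plane $\operatorname{Re}w^\omega\ge\cos(\pi\omega/2)|w|^\omega\geq0$, so $|f_\varepsilon|\le|f|\,|1+w|^{-3}$, and $f_\varepsilon\to0$ uniformly as $|w|\to\infty$ because $\omega>\sigma$. Let $x_0=\vartheta+\frac12$, let $x\ge x_0+1$ with $x\notin\vartheta+\mathbb Z$, and let $n\ge x+1$ be an integer. Integrate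
\[
\frac{f_\varepsilon(w)}{(w-x)\sin\pi(w-\vartheta)}
\]
over the boundary of the rectangle $[x_0,x_0+n]\times[-n,n]$. On the boundary $|w-x|\ge1$: on the left side by the choice of $x$, on the other three sides by the choice of $n$. With $y=\operatorname{Im}w$, we have $|\sin\pi(w-\vartheta)|=\cosh\pi y$ on the vertical sides and $|\sin\pi(w-\vartheta)|\ge\sinh\pi n$ on the horizontal sides. The right side contributes at most $\sup_{|w|\ge n}|f_\varepsilon|\int_{\mathbb R}dy/\cosh\pi y$, and each horizontal side at most $n\sup|f_\varepsilon|/\sinh\pi n$; both tend to $0$ as $n\to\infty$. The poles inside are $x$, with residue $f_\varepsilon(x)/\sin\pi(x-\vartheta)$, and $k+\vartheta$, $1\le k\le n$, with residues $(-1)^kf_\varepsilon(k+\vartheta)/(\pi(k+\vartheta-x))$. Multiply the residue formula by $\sin\pi(x-\vartheta)$, let $n\to\infty$, and use $|\sin\pi(x-\vartheta)|=|\sin\pi(x-\vartheta-k)|\le\pi|k+\vartheta-x|$ for the residues and $|\sin\pi(x-\vartheta)|\le1$ for the left side: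
\[
|f_\varepsilon(x)|\le\sum_{k\ge1}|f_\varepsilon(k+\vartheta)|+\frac1{2\pi}\int_{\mathbb R}\frac{|f_\varepsilon(x_0+iy)|}{\cosh\pi y}\,dy\le M\sum_{k\ge1}\frac1{(1+k)^2}+\frac M{2\pi}\int_{\mathbb R}\frac{e^{K|x_0+iy|^\sigma}}{\cosh\pi y}\,dy .
\]
The right-hand side is finite, since $\sigma<1$, and does not depend on $\varepsilon$ or $x$. Letting $\varepsilon\to0$ gives the bound for these $x$, continuity extends it to all $x\ge x_0+1$, and for $0<x<x_0+1$ it follows from the growth assumption.
\end{proof}

The assumption $\sigma<1$ cannot be replaced by $\sigma=1$: the function $e^w\sin\pi(w-\vartheta)$ vanishes at all nodes and is not polynomially bounded on the positive axis. This is the reason for $\rho'>\rho$.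

\begin{proposition}\label{prop:unique}
Let $c\in\ell^1(T)$ and $\mathcal C_c|_\Lambda=0$. If, for $\bullet=a$ or for $\bullet=b$, $|tc_t/d_t|\le C(1+|t|)$ on $P_\bullet\cap\mathbb R$, then $c=0$.
\end{proposition}

\begin{proof}
The entire function $\Pi\beta=\gamma(B_a\tau_a)(B_b\tau_b)$ has simple zeros exactly at $\Lambda$, and $\Pi\mathcal C_c$ vanishes on $\Lambda$. So $g=\mathcal C_c/\beta=\Pi\mathcal C_c/(\Pi\beta)$ is entire, and $|g|\le Ce^{C|z|^\kappa}$ for some $\kappa$ by Lemma~\ref{lem:cauchy} and (Q). At $t\in T$, $g(t)$ is the quotient of the residues, $g(t)=-tc_t/d_t$.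

\emph{Step 1: admissible rays.} On such a ray $\mathcal C_c\to0$, and for large $|z|$ Lemma~\ref{lem:sizes}(a),(c) gives $|1/\beta|\le C|D_a^+D_a^-D_b^+D_b^-|\le Ce^{4(h^++h^-)}$. Since $h^++h^-\le|z|^\rho$, we get $|g|\le Ce^{4|z|^\rho}$ on the ray. On admissible rays outside $\overline\Omega\cup(-\overline\Omega)$ the heights vanish, and $g\to0$.

\emph{Step 2: $|g(z)|\le Ce^{8|z|^\rho}$ in $\mathbb C$.} Cut the plane by finitely many admissible rays into sectors of opening less than $\min(\frac\pi\kappa,\frac{2\pi}{3\rho})$. In a sector with bisector $\theta_0$ we have $\frac12|z|^\rho\le\operatorname{Re}(ze^{-i\theta_0})^\rho\le|z|^\rho$. So $g(z)\exp(-8(ze^{-i\theta_0})^\rho)$ is bounded on the boundary rays by Step 1 and is at most $|g|$ in modulus; by (PL) it is bounded in the sector.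

\emph{Step 3: polynomial growth on $\mathbb R$.} The functions $f^\pm(w)=g(\pm w^{1/\rho'})$ are analytic for $\operatorname{Re}w>0$ and satisfy $|f^\pm(w)|\le Ce^{8|w|^\sigma}$ with $\sigma=\rho/\rho'<1$. By (T5), $f^+(n+\vartheta_\bullet)$ and $f^-(n+1-\vartheta_\bullet)$ are values of $g$ at points $t\in P_\bullet\cap\mathbb R$ with $|t|\le1+n$, so they are at most $C(1+n)$ in modulus. Lemma~\ref{lem:nodes} gives $|g(x)|\le C(1+|x|^{\rho'})^3$ for real $x$.

\emph{Step 4: polynomial growth in $\mathbb C$.} Since $\rho>1$, we have $\frac\pi{2\rho}<\min(\frac\pi\rho,\frac\pi2)$, and we can choose $\theta_*$ strictly between these numbers such that the four rays $\pm\theta_*$, $\pm(\pi-\theta_*)$ are admissible. They lie outside $\overline\Omega\cup(-\overline\Omega)$, so $g\to0$ on them. Together with the two real half-axes they cut $\mathbb C$ into four sectors of opening $\theta_*<\frac\pi\rho$ and two of opening $\pi-2\theta_*<\pi-\frac\pi\rho\le\frac\pi\rho$; the last inequality is $\rho\le2$. In each sector take $z_*$ outside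 its closure and an integer $m\ge3\rho'$. Then $g(z)/(z-z_*)^m$ is bounded on the boundary rays, and Step 2 allows us to apply (PL) with $\kappa=\rho$. So $|g|\le C(1+|z|)^m$ in $\mathbb C$, and $g$ is a polynomial. It tends to $0$ along the ray $\theta_*$, so $g\equiv0$, and $c_t=-g(t)d_t/t=0$ for all $t$.
\end{proof}

\begin{proposition}\label{prop:complete}
$\mathcal L^*$ and $\mathcal L$ are complete.
\end{proposition}

\begin{proof}
Let $f_x|_\Lambda=0$. Here $c_t=x_t\overline{b_t}$ and $tc_t/d_t=x_t/(ta_t)$, so $|tc_t/d_t|=|x_t||t|^{\nu-1}\le\|x\|(1+|t|)$ on $P_a$. Proposition~\ref{prop:unique} gives $x_t\overline{b_t}=0$, so $x=0$. Let $\varphi_\eta|_\Lambda=0$. Here $c_t=a_t\overline{\eta_t}$ and $tc_t/d_t=\overline{\eta_t}/(t\overline{b_t})$, so $|tc_t/d_t|=|\eta_t||t|^{\nu-1}\le\|\eta\|(1+|t|)$ on $P_b$, and $\eta=0$. Now apply Lemma~\ref{lem:eig}(d).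
\end{proof}

Lemma~\ref{lem:eig} and Propositions~\ref{prop:sub} and~\ref{prop:complete} show that every choice of building blocks with (E1)--(T5) yields $\mathcal A,\mathcal L,\mathcal M_1,\mathcal M_2$ as in the first assertion of Theorem~\ref{thm:counter}. With the functions of Proposition~\ref{prop:explicit} that assertion is proved, and the conjecture is disproved.

\section{Building blocks for $\mathcal A\in S_p$}\label{sec:Sp}

In the explicit example $\sum_{P_a}|t|^{-p}$ behaves like $\sum n^{-p/3}$, so $\mathcal A\notin S_p$ for $p\le3$. To reach every $p>1$ we need $\rho$ and $\rho'$ close to $1$. Given $p>1$, choose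
\[
1<\rho<\rho'<\min(p,2),\qquad\nu=1 .
\]
We construct building blocks with $P_a\cup P_b\subset\mathbb R$. Then $P_\bullet$ has $O(R^{\rho'})$ points and $Z$ has $O(R^\rho)$ points in $|z|<R$, so $\sum_T|t|^{-p}<\infty$ and $\mathcal A\in S_p$. The sums in (T5) then behave like $\sum n^{-2/\rho'}<\infty$ and $\sum1=\infty$, as required.

\subsection*{The function $E$}
Let $E(z)=\sum_{n\ge0}z^n/\Gamma(1+n/\rho)$, an entire function that is positive on $[0,\infty)$. For $\frac\pi{2\rho}<\alpha<\frac\pi\rho$ and $R\ge1$ let $\mathcal H_{\alpha,R}$ be the contour that comes from infinity along $\arg\zeta=-\alpha$ to $Re^{-i\alpha}$, follows the arc $|\zeta|=R$, $|\arg\zeta|\le\alpha$, counterclockwise, and returns to infinity along $\arg\zeta=\alpha$. On its rays $|e^{\zeta^\rho}|=e^{\cos(\alpha\rho)|\zeta|^\rho}$ with $\cos(\alpha\rho)<0$. Put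
\[
J_{\alpha,R}(z)=\frac\rho{2\pi i}\int_{\mathcal H_{\alpha,R}}\frac{e^{\zeta^\rho}}{\zeta-z}\,d\zeta .
\]
Hankel's formula states that $\frac1{2\pi i}\int e^ww^{-s}dw=1/\Gamma(s)$ for every contour of the same shape whose rays have arguments $\pm\alpha'$ with $\frac\pi2<\alpha'<\pi$. For $|z|<R$ expand $(\zeta-z)^{-1}=\sum z^n\zeta^{-n-1}$ and substitute $w=\zeta^\rho$, $\rho\,d\zeta/\zeta=dw/w$:
\[
J_{\alpha,R}(z)=\sum_{n\ge0}z^n\,\frac1{2\pi i}\int e^ww^{-n/\rho-1}dw=E(z).
\]
By analytic continuation $E=J_{\alpha,1}$ in the region where $|z|<1$ or $|\arg z|>\alpha$. If $|\arg z|<\alpha$ and $1<|z|<R$, then $\mathcal H_{\alpha,R}-\mathcal H_{\alpha,1}$ is the positively oriented boundary of $\{1<|\zeta|<R,|\arg\zeta|<\alpha\}$, and Cauchy's formula gives $E(z)=J_{\alpha,R}(z)=\rho e^{z^\rho}+J_{\alpha,1}(z)$.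

Fix $\frac\pi{2\rho}<\alpha_1<\alpha_0<\alpha_2<\frac\pi\rho$ and let $|z|\ge2$. For $|\arg z|\ge\alpha_0$ use $\mathcal H_{\alpha_1,1}$, and for $|\arg z|\le\alpha_0$ use $\mathcal H_{\alpha_2,1}$. In both cases $|\zeta-z|\ge c$ on the contour, so
\[
|E(z)|\le C\quad(|\arg z|\ge\alpha_0),\qquad |E(z)-\rho e^{z^\rho}|\le C\quad(|\arg z|\le\alpha_0).
\]
Since $|e^{z^\rho}|\le1$ for $\frac\pi{2\rho}\le|\arg z|\le\alpha_0$, and everything is bounded for $|z|\le2$, (E1) holds with $c_0=\rho$ and some $K_0\ge1$.

For (E2), note that $E-\rho e^{z^\rho}$ is analytic and bounded in $\{|\arg z|<\alpha_0,|z|>2\}$, and that this region contains the unit disk around every $z\in\Omega$ with $|z|>R_1$, for a suitable $R_1$. Cauchy's estimate gives $|E'(z)-\rho^2z^{\rho-1}e^{z^\rho}|\le C_1$ for such $z$. Choose $R_2\ge R_1$ with $(\rho-1)R_2^{\rho-1}\ge C_1$, and choose $\kappa_a\ne\kappa_b$ in $(0,\frac1{2K_0^2})$ so small that $\kappa_\bullet^{-1/2}\ge K_0+1$ and $\kappa_\bullet^{-1/2}>\max_{|z|\le R_2}|E|$. At a zero $t$ of $D_\bullet$ we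 have $|E(t)|=\kappa_\bullet^{-1/2}$, so $t\in\Omega$, $|t|>R_2$, $|\rho e^{t^\rho}|\ge1$, and $|E'(t)|\ge\rho|t|^{\rho-1}-C_1\ge|t|^{\rho-1}$. Hence $|D_\bullet'(t)|=2\kappa_\bullet|E(t)E'(t)|\ge c|t|^{\rho-1}$.

\subsection*{The functions $\tau_\bullet$}
We need an analogue of the cotangent whose poles and zeros interlace on the real axis with the density prescribed by (T5). Let $\Theta_0=\{0,\pi\}$ and $G(y)=\operatorname{sgn}(y)|y|^{1/\rho'}$, an increasing function on $\mathbb R$. For $\vartheta\in\{\frac18,\frac38\}$ and $n\in\mathbb Z$ put $p_n=G(n+\vartheta)$, $q_n=G(n+\vartheta+\frac12)$. Then $p_n<q_n<p_{n+1}$ and $q_{-1}<0<p_0$. Let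
\[
\tau(z)=\prod_{n\in\mathbb Z}\frac{1-z/q_n}{1-z/p_n}.
\]
The $n$th factor equals $1+z(p_n^{-1}-q_n^{-1})/(1-z/p_n)$, and $p_n^{-1}-q_n^{-1}=(q_n-p_n)/(p_nq_n)=O(|n|^{-1-1/\rho'})$, so the product converges absolutely and locally uniformly off the points $p_n$. Let $\tau_a,\tau_b$ correspond to $\vartheta_a,\vartheta_b$. The sets $P_a,P_b,\Lambda_a,\Lambda_b$ are the images under $G$ of $\mathbb Z+\frac18$, $\mathbb Z+\frac38$, $\mathbb Z+\frac58$, $\mathbb Z+\frac78$. This gives (T1) and the description of $P_\bullet$ in (T5).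

\emph{Property} (T3). Since $\rho'<2$, the sums $\sum p_n^{-2}$ and $\sum q_n^{-2}$ converge. So the canonical product $B=\prod(1-z/p_n)e^{z/p_n}$ and the function $B\tau=e^{c'z}\prod(1-z/q_n)e^{z/q_n}$, $c'=\sum(p_n^{-1}-q_n^{-1})$, are entire of finite order.

\emph{Property} (T2). Let $\chi_0$ be the indicator function of $\bigcup_n(p_n,q_n)$. For $z\notin\mathbb R$, $\exp\int_{p_n}^{q_n}(\frac1{s-z}-\frac1s)ds=\frac{q_n-z}{p_n-z}\cdot\frac{p_n}{q_n}$ is the $n$th factor, so
\begin{equation}\label{eq:tauexp}
\tau(z)=\exp\int_{\mathbb R}\chi_0(s)\Big(\frac1{s-z}-\frac1s\Big)ds .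
\end{equation}
On average $\chi_0$ equals $\frac12$, and we separate this mean value. Choose $\delta>0$ with $[-\delta,\delta]\subset(q_{-1},p_0)$ and let $\chi=(\chi_0-\frac12)1_{|s|>\delta}$, so that $\chi_0=\chi+\frac121_{|s|>\delta}$. The primitive $X(s)=\int_0^s\chi$ is bounded. Indeed, for large $|n|$ the integral of $\chi$ over $(p_n,p_{n+1})$ is $\frac12(2q_n-p_n-p_{n+1})$, a second difference of $G$, hence $O(|n|^{1/\rho'-2})$; this is summable since $\rho'>1$, and the lengths $p_{n+1}-p_n$ are bounded. Understand the integrals below as $\lim_{R\to\infty}\int_{-R}^R$. Integration by parts shows that $c_1=\int\chi(s)s^{-1}ds=\int X(s)s^{-2}ds\in\mathbb R$ converges ($X=0$ on $[-\delta,\delta]$) and that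
\[
\Big|\int\frac{\chi(s)\,ds}{s-z}\Big|=\Big|\int\frac{X(s)\,ds}{(s-z)^2}\Big|\le\frac{\pi\sup|X|}{|\operatorname{Im}z|}.
\]
For $\pm\operatorname{Im}z>0$ we have $\int ds/(s-z)=\pm i\pi$, and $\int1_{|s|>\delta}\,s^{-1}ds=0$ by oddness. So the exponent in \eqref{eq:tauexp} equals
\[
\frac12\Big(\pm i\pi-\int_{-\delta}^\delta\frac{ds}{s-z}\Big)+\int\frac{\chi(s)\,ds}{s-z}-c_1 .
\]
In a closed sector free of the real rays $|\operatorname{Im}z|\ge c|z|$, so $\tau\to\pm ie^{-c_1}$.

\emph{Property} (T4). For $y=\operatorname{Im}z>0$ the imaginary part of the exponent in \eqref{eq:tauexp} is $\int\chi_0(s)\,y\,|s-z|^{-2}ds\in(0,\pi)$. So $\tau$ maps the upper half-plane into itself. The Herglotz representation theorem writes such a function as $c_2z+c_3+\int\big(\frac1{s-z}-\frac s{1+s^2}\big)d\mu(s)$ with $c_2\ge0$, $c_3\in\mathbb R$ and a positive measure $\mu$ with $\int\frac{d\mu}{1+s^2}<\infty$, and $\mu$ vanishes on each interval across which the function extends analytically with real values. Hence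
\[
\tau(z)=c_2z+c_3+\sum_nm_n\Big(\frac1{p_n-z}-\frac{p_n}{1+p_n^2}\Big),\qquad m_n>0,\quad \Sigma:=\sum_n\frac{m_n}{1+p_n^2}<\infty .
\]
First, $|\operatorname{Res}_{p_n}\tau|=m_n\le\Sigma\,(1+p_n^2)$. Second, let $x\in\mathbb R$ be at distance $d>0$ from $\{p_n\}$. Since $\frac1{p-x}-\frac p{1+p^2}=\frac{1+px}{(p-x)(1+p^2)}$ and $1+px=1+x^2+x(p-x)$,
\begin{equation}\label{eq:herg}
|\tau(x)|\le c_2|x|+|c_3|+\Sigma\Big(\frac{1+x^2}d+|x|\Big).
\end{equation}
The function $-1/\tau$ also maps the upper half-plane into itself, is meromorphic and is real on $\mathbb R\setminus\{q_n\}$; so $|\tau(x)|^{-1}$ has a bound of the form \eqref{eq:herg} with $d$ the distance to $\{q_n\}$. Now let $x=G(y)\in P_a$, $y\in\mathbb Z+\frac18$. The poles and zeros of $\tau_b$ are points $G(y')$ with $y'\in\mathbb Z+\frac38$ or $\mathbb Z+\frac78$, so $|y-y'|\ge\frac14$. The function $G$ is increasing and absolutely continuous, and on $[y-\frac14,y+\frac14]\setminus\{0\}$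
\[
G'\ge\frac1{\rho'}(1+|y|)^{1/\rho'-1}=\frac1{\rho'}(1+|x|^{\rho'})^{1/\rho'-1}\ge c(1+|x|)^{1-\rho'} .
\]
So $|x-G(y')|\ge\frac c4(1+|x|)^{1-\rho'}$, and \eqref{eq:herg} gives $|\tau_b(x)|^{\pm1}\le C(1+|x|)^{1+\rho'}$. For $x=G(y)\in P_b$ and $\tau_a$ we have $y\in\mathbb Z+\frac38$ and $y'\in\mathbb Z+\frac18$ or $\mathbb Z+\frac58$, so again $|y-y'|\ge\frac14$, and the same bound holds. There are no non-real poles, so (T4) is proved.

All of (E1)--(T5) hold, Sections~\ref{sec:operator}--\ref{sec:complete} apply, and $\mathcal A\in S_p$. Theorem~\ref{thm:counter} is proved. \hfill$\square$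

\section{Ordering under slow growth of the resolvent}\label{sec:order}

We prove Theorem~\ref{thm:order}, in the notation of Section~\ref{sec:identity}. Quasinilpotence is Lemma~\ref{lem:quasinil}. For the rest we make the heuristics of Section~\ref{sec:models} precise. There are two difficulties: the points $1/s_n$ may now lie in all directions, so that there is no ray on which the $k_{ij}$ are small, and the sets on which $F_1,F_2$ grow need not be sectors. Lemmas~\ref{lem:circle} and~\ref{lem:disjoint} deal with them in turn.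

\subsection*{Cauchy sums on circles}
Let $\mathcal X=\{1/|s_n|\}$, a countable set of excluded radii. The exponent $\frac12$ below makes the singularities near the circle integrable, uniformly in their position.

\begin{lemma}\label{lem:circle}
Let $c\in\ell^1$ and $k(z)=\sum_nc_n/(1-zs_n)$. Then $\int_0^{2\pi}|k(re^{i\theta})|^{1/2}d\theta\le C\|c\|_1^{1/2}$ for all $r\notin\mathcal X$, with an absolute constant $C$, and the integral tends to $0$ as $r\to\infty$, $r\notin\mathcal X$.
\end{lemma}

\begin{proof}
Since $|\sum_jw_j|^{1/2}\le\sum_j|w_j|^{1/2}$, we may split $c$ into the positive and negative parts of its real and imaginary parts, and assume $c_n\ge0$. Let $Q$ be analytic on $|\zeta|\le1$ with $\operatorname{Re}Q>0$. Then $|\arg Q^{1/2}|<\frac\pi4$, so $|Q|^{1/2}\le\sqrt2\operatorname{Re}Q^{1/2}$, and the mean value property gives $\int_0^{2\pi}|Q(e^{i\theta})|^{1/2}d\theta\le2\pi\sqrt2\,|Q(0)|^{1/2}$. Write $z=r\zeta$, $|\zeta|=1$. The part of $k$ with $r|s_n|<1$ is $Q_1(\zeta)=\sum c_n/(1-rs_n\zeta)$. It is analytic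 on $|\zeta|\le1$, since the supremum of these $r|s_n|$ is less than $1$; it is zero or has positive real part, since $\operatorname{Re}\frac1{1-w}>\frac12$ for $|w|<1$; and $Q_1(0)\le\|c\|_1$. For the finitely many $n$ with $r|s_n|>1$ use $\frac1{1-w}=1-\frac1{1-w^{-1}}$: this part equals $Q_2(0)-Q_2(1/\zeta)$ with $Q_2(\zeta)=\sum c_n/(1-\zeta/(rs_n))$, a function of the same kind. Adding the three bounds gives the estimate. For the limit, split $k$ into a tail with $\ell^1$ norm less than $\varepsilon$, which contributes at most $C\varepsilon^{1/2}$, and a finite sum, which tends to $0$ uniformly on $|z|=r$ because $|1-zs_n|\ge r|s_n|-1$ and $s_n\ne0$.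
\end{proof}

The last line is where the triviality of $\operatorname{Ker}\mathcal A$ is used; a term with $s_n=0$ would be a constant. Normality is used in the expansion of $k_{ij}$ with $\ell^1$ coefficients.

\subsection*{Subharmonic functions with almost disjoint supports}
We write $|J|$ for the angular measure of a set $J$ of directions.

\begin{lemma}\label{lem:disjoint}
Let $g_1,g_2\ge0$ be locally Lipschitz subharmonic functions in $\mathbb C$ that vanish near $0$ and do not vanish identically. Let $J_i(r)=\{\theta:g_i(re^{i\theta})>0\}$, and suppose that $|J_1(r)\cap J_2(r)|\le\omega(r):=C_0r^{-1/2}$ for almost every large $r$. Then $g_1$ and $g_2$ are not both $o(|z|)$ as $|z|\to\infty$.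
\end{lemma}

The pair $(\operatorname{Re}z-1)^+$, $(-\operatorname{Re}z-1)^+$ satisfies the hypotheses and is $O(|z|)$, so $o(|z|)$ cannot be replaced by $O(|z|)$.

\begin{proof}
Let $g$ be $g_1$ or $g_2$, $J$ the corresponding set, and $\mathcal E(r)=\int_{|z|<r}|\nabla g|^2dA$. This function is locally absolutely continuous, with $\mathcal E'(r)=\int_{|z|=r}(g_r^2+r^{-2}g_\theta^2)\,ds$ for almost every $r$. We bound $\mathcal E$ from below by a differential inequality and from above by the size of $g$. Both bounds start from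
\begin{equation}\label{eq:weak}
\int\nabla g\cdot\nabla\phi\,dA\le0\qquad(\phi\ge0\text{ Lipschitz with compact support}).
\end{equation}
For smooth $\phi$ this is $\Delta g\ge0$ in the sense of distributions, integrated by parts, and the general case follows by mollifying $\phi$, since $\nabla g$ is locally bounded.

\emph{Upper bound (Caccioppoli's inequality).} Let $\chi$ be radial, equal to $1$ for $|z|\le r$, to $0$ for $|z|\ge2r$, and linear in $|z|$ in between. Taking $\phi=g\chi^2$ in \eqref{eq:weak} gives $\int\chi^2|\nabla g|^2\le2\int\chi|\nabla g|\,g|\nabla\chi|$, and the Cauchy--Schwarz inequality yields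
\begin{equation}\label{eq:cacc}
\mathcal E(r)\le\int\chi^2|\nabla g|^2dA\le4\int g^2|\nabla\chi|^2dA\le12\pi\max_{|z|\le2r}g^2 .
\end{equation}

\emph{Differential inequality.} Let $\chi_\epsilon$ be radial, equal to $1$ for $|z|\le r$, to $0$ for $|z|\ge r+\epsilon$, and linear in between. Taking $\phi=g\chi_\epsilon$ gives $\mathcal E(r)\le\frac1\epsilon\int_{r<|z|<r+\epsilon}gg_r\,dA$, and as $\epsilon\to0$, Lebesgue's differentiation theorem gives $\mathcal E(r)\le\int_{|z|=r}gg_r\,ds$ for almost every $r$. For large $r$, $\mathcal E(r)>0$ since $g$ is not constant, and $J(r)\neq\emptyset$ since otherwise $g=0$ in $|z|<r$ by the maximum principle. Put $\Upsilon(r)=\pi/|J(r)|$ if $J(r)$ is not the full circle, and $\Upsilon(r)=0$ if it is. In the first case $J(r)$ is a union of open arcs of length at most $|J(r)|$, at whose endpoints $g=0$. Wirtinger's inequality, $\int_0^\ell\phi'^2\ge(\pi/\ell)^2\int_0^\ell\phi^2$ for Lipschitz $\phi$ with $\phi(0)=\phi(\ell)=0$, gives $\int g_\theta^2\,d\theta\ge\Upsilon^2\int g^2d\theta$.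 Therefore, with all integrals over $|z|=r$,
\[
\mathcal E\le\Big(\int g^2ds\Big)^{1/2}\Big(\int g_r^2ds\Big)^{1/2}\le\frac r\Upsilon\Big(\int r^{-2}g_\theta^2\,ds\Big)^{1/2}\Big(\int g_r^2ds\Big)^{1/2}\le\frac r{2\Upsilon}\,\mathcal E' .
\]
So $\mathcal E'/\mathcal E\ge2\Upsilon/r$ for almost every large $r$; this is trivially true when $\Upsilon=0$.

\emph{Combining the two functions.} If neither $J_1$ nor $J_2$ is the full circle, then $|J_1|+|J_2|\le2\pi+\omega$ and
\[
\Upsilon_1+\Upsilon_2\ge\frac{4\pi}{|J_1|+|J_2|}\ge\frac{4\pi}{2\pi+\omega}\ge2-\frac\omega\pi .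
\]
If one of them is the full circle, the other has measure at most $\omega$, and $\Upsilon_1+\Upsilon_2\ge\pi/\omega\ge2$ once $\omega\le\frac\pi2$. Hence $(\log\mathcal E_1\mathcal E_2)'\ge\frac4r-\frac{2\omega(r)}{\pi r}$ for almost every large $r$. Since $\int^\infty\omega(r)\frac{dr}r<\infty$, integration gives $\mathcal E_1(r)\mathcal E_2(r)\ge cr^4$ for large $r$. If both $g_i$ were $o(|z|)$, \eqref{eq:cacc} would give $\mathcal E_1\mathcal E_2=o(r^4)$.
\end{proof}

\subsection*{Proof of cases (i) and (ii)}
Suppose that $\mathcal M_1,\mathcal M_2$ are not comparable, and take $F_i,k_{ij}$ from Proposition~\ref{prop:identity}. Let $k^*=\max_{i,j}|k_{ij}|$. Since $(k^*)^{1/2}\le\sum_{i,j}|k_{ij}|^{1/2}$, Lemma~\ref{lem:circle} and Chebyshev's inequality give, for $r\notin\mathcal X$,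
\begin{align}
&|\{\theta:k^*(re^{i\theta})\ge r/3\}|\le C_0r^{-1/2},\label{eq:a}\\
&\omega_\delta(r):=|\{\theta:k^*(re^{i\theta})\ge\delta\}|\to0\quad\text{as }r\to\infty,\text{ for each fixed }\delta>0.\label{eq:b}
\end{align}

\emph{Case A: $F_1$ is a polynomial and $\log^+|F_2|=O(|z|^k)$ for some $k>0$.} As $F_1\not\equiv0$, $|F_1|\ge c_1>0$ for large $|z|$. Let $\delta\le c_1/2$. At a point with large $|z|$ and $k^*<\delta$ we have $|F_1-k_{11}|\ge c_1/2$, so \eqref{eq:det} gives $|F_2-k_{22}|\le2\delta^2/c_1\le\delta$ and $|F_2|\le2\delta$. If $F_2$ is a constant, it is nonzero; for $2\delta<|F_2|$ there are then no such points, which contradicts \eqref{eq:b}. If $F_2$ is not constant, take $\delta=\min(\frac12,\frac{c_1}2)$, $g=\log^+|F_2|$ and $m(r)=\max_{|z|\le r}g$, which is positive for large $r$. On $|z|=2r$ with $r$ large and $2r\notin\mathcal X$, $g$ vanishes outside a set of angular measure $\omega_\delta(2r)$, so (P) gives $m(r)\le\frac3{2\pi}\omega_\delta(2r)\,m(2r)$. Choose $r_0>0$ with $2^jr_0\notin\mathcal X$ for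 all $j$, which is possible since $\mathcal X$ is countable. By \eqref{eq:b}, $m(2^{j+1}r_0)\ge2^{k+1}m(2^jr_0)>0$ for large $j$, so $m(2^jr_0)\ge c\,2^{(k+1)j}$, contradicting $m(r)=O(r^k)$. The same argument applies with $F_1,F_2$ exchanged.

In case (ii) of the theorem, $F_1$ is a polynomial and $\log^+|F_2|=O(|z|^k)$, where we may assume $k>0$, or the same with the indices exchanged; so Case A gives a contradiction. In case (i), $\log^+|F_i|=o(|z|)$ for $i=1,2$, and Case A with $k=1$ gives a contradiction if $F_1$ or $F_2$ is a polynomial. One case remains.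

\emph{Case B: $F_1,F_2$ are transcendental and $\log^+|F_i|=o(|z|)$.} We want to apply Lemma~\ref{lem:disjoint}, whose proof needs $\int^\infty\omega(r)\frac{dr}r<\infty$. Statement \eqref{eq:b} has no rate, but \eqref{eq:a} has; so we compare $|F_i|$ with $|z|$ rather than with a constant. Let $C_i\geq0$ be such that $\log|F_i|\le C_i$ on $|z|\le2$, and put
\[
g_i(z)=\big(\log|F_i(z)|-\log|z|-C_i\big)^+\quad(|z|>1),\qquad g_i(z)=0\quad(|z|\le1).
\]
Then $g_i=0$ on $|z|\le2$. Near a point with $|z|<2$ or a zero of $F_i$, $g_i$ vanishes, and near any other point it is the maximum of $0$ and a harmonic function. So $g_i\ge0$ is locally Lipschitz and subharmonic in $\mathbb C$, and $g_i=o(|z|)$. Also $g_i\not\equiv0$, for otherwise $|F_i|\le e^{C_i}|z|$ for $|z|>1$ and $F_i$ would be a polynomial. If $g_1,g_2>0$ at a point with $|z|=r$, then $|F_1|,|F_2|>r$, and if moreover $k^*<r/3$ there, the left side of \eqref{eq:det} has modulus greater than $\frac49r^2$ and the right side less than $\frac19r^2$, which is impossible. So $J_1(r)\cap J_2(r)\subset\{k^*\ge r/3\}$,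 and \eqref{eq:a} gives the hypothesis of Lemma~\ref{lem:disjoint}. The lemma contradicts $g_i=o(|z|)$. Cases (i) and (ii) are proved.

\subsection*{The special cases}
It remains to bound the resolvent of a quasinilpotent operator in a Schatten class. For $V\in S_1$ the determinant $\det(I-zV)$ is defined, is continuous in $V$ in the trace norm, and by Lidskii's theorem equals $\prod_j(1-z\mu_j)$, where $\mu_j$ are the nonzero eigenvalues of $V$ counted with algebraic multiplicity.

\begin{lemma}\label{lem:S1}
If $V\in S_1$ is quasinilpotent, then $\log^+\|(I-zV)^{-1}\|=o(|z|)$ as $|z|\to\infty$.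
\end{lemma}

\begin{proof}
If $Y$ is an $n\times n$ matrix and $I+Y$ is invertible, then $\|\det(I+Y)(I+Y)^{-1}\|$ is the product of all singular values of $I+Y$ divided by the smallest one, that is, the product of the $n-1$ largest. Since $\sigma_k(I+Y)\le1+\sigma_k(Y)$, it is at most $\prod_k(1+\sigma_k(Y))$. Let $Q_n$ be orthogonal projections onto finite-dimensional subspaces that increase to a dense subspace of the space on which $V$ acts, and let $V^{(n)}=Q_nVQ_n$. Then $\sigma_k(V^{(n)})\le\sigma_k(V)$ and $V^{(n)}\to V$ in the trace norm. Fix $z$. For large $n$ the operator $I-zV^{(n)}$ is invertible, and for $x$ in the range of $Q_m$, $m\le n$,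
\[
\big\|\det(I-zV^{(n)})\,(I-zV^{(n)})^{-1}x\big\|\le\|x\|\prod_k\big(1+|z|\sigma_k(V)\big).
\]
As $n\to\infty$, the determinants tend to $\det(I-zV)=1$ and the inverses converge in norm. By density of such $x$, $\|(I-zV)^{-1}\|\le\prod_k(1+|z|\sigma_k(V))$. Finally $|z|^{-1}\log(1+|z|\sigma_k)\le\sigma_k$, the left side tends to $0$ as $|z|\to\infty$, and $\sum\sigma_k<\infty$; dominated convergence gives $\sum_k\log(1+|z|\sigma_k)=o(|z|)$.
\end{proof}

If $\mathcal A\in S_1$, then $\mathcal L$ and its compressions $V_i$ are in $S_1$, and Lemma~\ref{lem:S1} shows that (i) holds. If both $\mathcal M_i/\mathcal N$ are finite dimensional, the $V_i$ are nilpotent, $(I-zV_i)^{-1}$ are polynomials in $z$, and (i) holds again. If $\mathcal A\in S_p$ for some $p$, take an integer $m\ge p$. Then $V_i\in S_m$, the operator $V_i^m$ is quasinilpotent and lies in $S_1$ by H\"older's inequality for Schatten norms, and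
\[
(I-zV_i)^{-1}=\Big(\sum_{k<m}z^kV_i^k\Big)(I-z^mV_i^m)^{-1}
\]
gives $\log^+\|(I-zV_i)^{-1}\|=O(|z|^m)$ by Lemma~\ref{lem:S1}. So (ii) holds when one of the $\mathcal M_i/\mathcal N$ is finite dimensional. Theorem~\ref{thm:order} is proved. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{Baranov} Anton Baranov, \emph{Spectral theory of rank one perturbations of normal compact operators}, arXiv:1804.02349 (2018).
\end{thebibliography}
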